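# Positive harmonic functions whose weighted variation is infinite at every Martin boundary point

## 1. Infinite cost at every Martin boundary point

**Theorem 1.** There are a domain $\Omega\subset\mathbb C$ possessing a Green's function (the complement of a totally disconnected closed set), a point $w_0\in\Omega$, and a positive harmonic $v$ on $\Omega$ with $v(w_0)=1$ such that
$$\int_\Omega|\nabla v|\,k^\Omega(\cdot,\zeta)\,|\nabla g^\Omega(\cdot,w_0)|\,dA=\infty\quad\text{for every Martin boundary point }\zeta .$$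
Consequently $\int_\Omega|\nabla v|\,h\,|\nabla g^\Omega(\cdot,w_0)|\,dA=\infty$ for every positive harmonic $h$ on $\Omega$.

Here $dA$ is area, and the two kernels are the following.

**Definition (Green's function).** For a domain $\Omega\subset\widehat{\mathbb C}$ and $w\in\Omega$, $g^\Omega(\cdot,w)=G_\Omega(\cdot,w)$ is the smallest positive function that is harmonic on $\Omega\setminus\{w\}$ and behaves like $-\log|z-w|$ at $w$ (like $\log|z|$ if $w=\infty$). It exists exactly when the complement of $\Omega$ is not polar, that is, has positive logarithmic capacity. It is symmetric in its two arguments.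

**Definition (Martin kernel, Martin boundary).** Fix $w_0\in\Omega$. Let $y_n\in\Omega$ leave every compact subset of $\Omega$ and suppose that $G_\Omega(\cdot,y_n)/G_\Omega(w_0,y_n)$ converges locally uniformly. The limit is a positive harmonic function with value $1$ at $w_0$. The functions that arise in this way are the Martin kernels $k^\Omega(\cdot,\zeta)$, and the labels $\zeta$ form the Martin boundary. By Harnack's inequality every sequence that leaves all compact sets has a subsequence for which the limit exists. Martin's representation theorem says that each positive harmonic $h$ on $\Omega$ is $\int k^\Omega(\cdot,\zeta)\,d\nu(\zeta)$ for a positive measure $\nu$ on the Martin boundary.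

Example: in the unit disc $\mathbb D$ with $w_0=0$ we have $G(z,y)=\log\big|\frac{1-\bar yz}{z-y}\big|$. As $y\to e^{i\theta}$ both $G(z,y)$ and $G(0,y)$ tend to $0$, and their quotient tends to $\frac{1-|z|^2}{|z-e^{i\theta}|^2}=p(z,\theta)$. So the Martin boundary is the circle and the Martin kernel is the Poisson kernel.

I call the integral in Theorem 1 the *cost* of $v$ at $\zeta$. The question is posed in Paul F. X. Müller and Katharina Riegler, "Radial Variation of Bloch functions on the unit ball of $\mathbb R^d$", arXiv:1812.01513 (2018). Two facts stand behind it.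

(i) For every positive harmonic $u$ on $\mathbb D$ there is $\theta$ with $\int_{\mathbb D}|\nabla u(z)|\,p(z,\theta)\,dA(z)<c\,u(0)$, where $c$ is absolute.

(ii) Consequently, if $\Omega$ is bounded and simply connected and $v>0$ is harmonic on $\Omega$, there is a prime end $\zeta$ at which the cost of $v$ is less than a constant depending only on $v(w_0)$ and $\Omega$.

The question: on a domain with Green's function that need not be simply connected, is there always a Martin boundary point at which the cost is bounded, by analogy with (ii) by a constant depending only on $v(w_0)$ and $\Omega$? Theorem 1 answers no. There is no bound, and not even finiteness: one fixed $v$ has infinite cost at all $\zeta$ simultaneously. The question is also of interest for Denjoy domains, that is, when $\partial\Omega\subset\mathbb R$ (for example $\mathbb C\setminus([0,1]\cup[2,3])$). The domain built below is not of this kind, because its boundary is placed along pairs of disjoint circles at every scale. The case $\partial\Omega\subset\mathbb R$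 is not settled here.

The second assertion of Theorem 1 follows from the first: write $h=\int k^\Omega(\cdot,\zeta)\,d\nu(\zeta)$ with $\nu\ne0$. By Tonelli the integral with $h$ is the $\nu$-integral of a function that is $+\infty$ everywhere.

A remark that is used all the time: for a conformal map $\varphi$ we have $|\nabla(v\circ\varphi)|=|\varphi'|\,|\nabla v|\circ\varphi$, while area is multiplied by $|\varphi'|^2$. So $|\nabla v||\nabla g|\,dA$ is conformally invariant. Green's functions and normalized Martin kernels are invariant too, hence so is the cost.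

## 2. Costs in the disc, and drops that telescope

Take $\Omega=\mathbb D$, $w_0=0$, so that $|\nabla g|=1/|z|$. If $v$ is constant, the cost is $0$. If $v=1+\operatorname{Re}z$, then $|\nabla v|=1$ and, since $p(\cdot,\theta)$ has mean $1$ on each circle $|z|=r$, the cost at every $\theta$ is
$$\int_0^1\int_0^{2\pi}\frac1r\,p(re^{it},\theta)\,r\,dt\,dr=2\pi .$$

If $v=p(\cdot,0)=\operatorname{Re}\frac{1+z}{1-z}$, then $|\nabla v|=\frac2{|1-z|^2}$. At $\theta=0$ the cost is infinite: where $1-|z|^2\ge\frac12|1-z|$ (a set that contains a sector at $1$) the integrand is at least $|1-z|^{-3}$, which is not integrable there. At $\theta\ne0$ the cost is finite: near $z=1$ the integrand is at most a constant times $\frac{1-|z|^2}{|1-z|^2}\le\frac2{|1-z|}$, near $e^{i\theta}$ it is at most a constant times the integrable function $p(\cdot,\theta)$, and near $0$ it is $O(1/|z|)$. So the choice of $\zeta$ matters.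

**A plan for a positive answer.** Suppose that $\Omega$ is cut into nested blocks, each with an entrance and many exits, an exit of one block being the entrance of the next. Suppose further that, with one constant $C$ for all blocks, each block has an exit with
$$\text{cost spent in the block}\ \le\ C\cdot\big(v(\text{entrance})-v(\text{exit})\big).$$
Choose such an exit each time. Since $v>0$, the drops along the chosen sequence telescope to at most $v(w_0)$, and the total cost is at most $C\,v(w_0)$. In the disc with $v=\operatorname{Re}z$, $v(0)=0$, the exit $\zeta=-1$ has cost $2\pi$ and drop $1$, so $C=2\pi$ serves.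

**Where the plan stops.** It needs one constant $C$ for all blocks. Section 4 shows that no such constant exists once blocks may be doubly connected: for each $N$ there are a thin annulus and a harmonic $v$ such that at every boundary point $\zeta$ the cost is positive and at least $N\,(v(w_0)-v(\zeta))^+$.

Theorem 1 runs the telescoping backwards. Nest infinitely many such blocks with $N\to\infty$. Follow a sequence of exits and let $M_j$ be the value of $v$ reached, roughly, after block $j$. If the $M_j$ stay away from $0$, each block costs a definite amount, and the blocks are repeated often enough for these amounts to diverge. If the $M_j$ come close to $0$, then even after a late stage the remaining value has to be lost, and every unit of loss costs at least $N/4$. The $N$ of that stage is chosen so large that this is a large total cost, however small the value already was.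

## 3. Tools from potential theory

I construct $\Omega=\widehat{\mathbb C}\setminus E$ with $E\subset\mathbb C$ compact, nonpolar and totally disconnected, and $w_0=\infty$. At the end $z\mapsto1/(z-e_0)$ with $e_0\in E$ moves this domain into $\mathbb C$ and $\infty$ to $0$. Gradients and areas are only used on compact subsets of $\mathbb C$. Compact sets called $F$ are nonpolar with connected complement.

**Definition (capacity).** Put $g_F=G_{\widehat{\mathbb C}\setminus F}(\cdot,\infty)$. Then $g_F(z)=\int\log|z-t|\,d\mu_F(t)+\log\frac1{\operatorname{cap}F}$, where the equilibrium measure $\mu_F$ is a probability measure on $F$, equal to harmonic measure of $\widehat{\mathbb C}\setminus F$ at $\infty$. Frostman's theorem: $\int\log\frac1{|x-t|}d\mu_F(t)\le\log\frac1{\operatorname{cap}F}$ for all $x$, and $g_F=0$ q.e. (outside a polar set) on $F$. Capacity is monotone, scales like length, and is continuous along decreasing sequences of compact sets. Example: for a closed disc of radius $r$ about $0$, $g_F=\log(|z|/r)$ and $\operatorname{cap}F=r$.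

$P_z,E_z$ refer to Brownian motion $X$ on the sphere started at $z$; only hitting distributions matter, and these are conformally invariant. $\tau_F$ is the hitting time of $F$, and $\omega_z$ is harmonic measure, $\omega_z(B)=P_z(X_{\tau}\in B)$. Polar sets are not hit. Maximum principles are used for bounded functions and tolerate polar exceptional sets. $f^\pm=\max(\pm f,0)$.

**(3.1)** *If $F\subset\overline{\mathbb D}$ and $\operatorname{cap}F\ge\frac1{16}$, then $g_F(z)\le\log(|z|+1)+\log16$, and $g_F(z)\ge\log(|z|-1)$ for $|z|\ge2$.* In the formula for $g_F$ we have $|z|-1\le|z-t|\le|z|+1$ and $0\le\log\frac1{\operatorname{cap}F}\le\log16$.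

**(3.2)** *For the same $F$ and $a,b\in\mathbb C\setminus F$,*
$$G_{\widehat{\mathbb C}\setminus F}(a,b)=\log\tfrac1{|a-b|}+g_F(a)+\int\log|b-t|\,d\omega_a(t)\le\log\tfrac1{|a-b|}+g_F(a)+\log(|b|+1).$$
For fixed $b$ the function $z\mapsto G(z,b)+\log|z-b|-g_F(z)$ is bounded and harmonic on $\widehat{\mathbb C}\setminus F$, since the singularities at $b$ and at $\infty$ cancel. Its boundary values are $\log|t-b|$ q.e. on $F$.

**(3.3)** *If $u>0$ is harmonic in $\{r<|z-p|<re^L\}$ with $L>2\pi$, then on $|z-p|=re^{L/2}$ we have $\max u\le(1+\delta(L))\min u$ with $\delta(L)=\frac{4\pi}{L-2\pi}$. For $L\ge20$, $\delta(L)\le\min(1,\frac{20}L)$.* In the coordinate $\log(z-p)$ the annulus is a strip of width $L$ and the circle is its middle line. Center a disc of radius $L/2$ at a minimum point on that line. A maximum point is at distance at most $\pi$, and Harnack gives the factor $\frac{L/2+\pi}{L/2-\pi}=1+\frac{4\pi}{L-2\pi}$.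

**(3.4)** *If $u>0$ is harmonic in $\{|z|>1\}\cup\{\infty\}$ and $|z|\ge A>1$, then $\frac{A-1}{A+1}\le\frac{u(z)}{u(\infty)}\le\frac{A+1}{A-1}$.* This is Harnack in the coordinate $1/z$.

**(3.5)** *If $F\subset\overline{D(0,2)}$ and $\operatorname{cap}F\ge\kappa>0$, then $P_0(\text{hit }F\text{ before leaving }D(0,4))\ge\frac{\log2}{\log(8/\kappa)}$.* Let $u=\int G_{D(0,4)}(\cdot,t)\,d\mu_F(t)$. For $|t|\le2$, $G_{D(0,4)}(x,t)=\log\frac{|16-x\bar t|}{4|x-t|}\le\log\frac8{|x-t|}$, so $u\le\log\frac8\kappa$ by Frostman. Also $u$ is harmonic in $D(0,4)\setminus F$ and vanishes on $\partial D(0,4)$. Hence $u(0)\le\log\frac8\kappa\cdot P_0(\dots)$, while $u(0)=\int\log\frac4{|t|}\,d\mu_F\ge\log2$.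

**(3.6)** *If $u$ is harmonic and $|u|\le\eta$ in $D(z,d)$, then $|\nabla u(z)|\le2\eta/d$.* For $d'<d$, $\nabla u(z)$ is the mean of $\nabla u$ over $D(z,d')$, which equals $\frac1{\pi d'^2}\int_{\partial D(z,d')}u\,n\,ds$, of modulus at most $2\eta/d'$.

## 4. A thin annulus on which cost beats drop

For a union $K$ of two disjoint closed discs let $g_K$ be as above, and let $k_K(\cdot,\zeta)$, $\zeta\in\partial K$, be the Poisson kernel of $\widehat{\mathbb C}\setminus K$ normalized by $k_K(\infty,\zeta)=1$. This is its Martin kernel, and it is jointly continuous on $(\widehat{\mathbb C}\setminus K)\times\partial K$. For continuous $f$ on $\partial K$ let $v_K$ be the harmonic extension to $\widehat{\mathbb C}\setminus K$. For compact $Q\subset\mathbb C\setminus K$ put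
$$a_Q(\zeta)=\int_Q|\nabla v_K||\nabla g_K|\,k_K(\cdot,\zeta)\,dA ,$$
a continuous function of $\zeta$. The base point is $\infty$. If $v_K(\infty)=0$, the drop of $v_K$ at $\zeta$ is $f^-(\zeta)$.

**Lemma 2 (block lemma).** For every $N\ge1$ there are a union $K\subset\{|z|<\frac12\}$ of two disjoint closed discs of radius $\frac18$, a continuous $f$ on $\partial K$ with $\max|f|=\frac14$ and $v_K(\infty)=0$, and a compact $Q\subset\mathbb C\setminus K$ with $a_Q(\zeta)>Nf^-(\zeta)$ for all $\zeta\in\partial K$.

In particular $\alpha:=\min a_Q>0$.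

**Step 1 (to a periodic strip).** This step moves the problem to a domain with explicit kernels. Let $\ell\ge10$ and
$$\mathcal A=\{z=x+iy:|y|<\tfrac\pi2\}/2\ell\mathbb Z,\qquad x\in[-\ell,\ell],\qquad\text{base point }0 .$$
With $\mu=\pi^2/\ell$, the map $\chi=e^{i\pi z/\ell}$ sends $\mathcal A$ onto $\{e^{-\mu/2}<|\chi|<e^{\mu/2}\}$ and $0$ to $1$. Then $\chi\mapsto\frac{\sinh(\mu/2)}8\cdot\frac{\chi+1}{\chi-1}$ sends $1$ to $\infty$. The circle $|\chi|=e^{\mu/2}$ is symmetric about $\mathbb R$ and meets it at $\pm e^{\mu/2}$, so its image is the circle with diameter $\frac{\sinh(\mu/2)}8\,[\tanh\frac\mu4,\coth\frac\mu4]$. Since $\coth\frac\mu4-\tanh\frac\mu4=\frac2{\sinh(\mu/2)}$ and $\coth\frac\mu4+\tanh\frac\mu4=2\coth\frac\mu2$, this circle has radius $\frac18$ and center $\frac18\cosh\frac\mu2$. Replacing $\chi$ by $1/\chi$ changes the sign of the image, so the other circle is the mirror image. The complementary discs go to the closed discs of radius $\frac18$ about $\pm\frac18\cosh\frac\mu2$. They are disjoint since $\cosh\frac\mu2>1$,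 and they lie in $\{|z|<\frac12\}$ since $\frac\mu2\le\frac{\pi^2}{20}$ gives $\cosh\frac\mu2\le1.13$.

Let $g$ be the Green function of $\mathcal A$ with pole $0$, and $k_\zeta$ the Poisson kernel normalized at $0$. I claim that it suffices to find $\ell$ and smooth $f$ on $\partial\mathcal A$, with harmonic extension $v$, such that $v(0)=0$ and
$$a(\zeta):=\int_{\mathcal A}|\nabla v||\nabla g|\,k_\zeta\,dA\ \ge\ 2Nf^-(\zeta),\qquad a(\zeta)>0\qquad(\zeta\in\partial\mathcal A).\tag{4.1}$$
Indeed, exhaust $\mathcal A\setminus\{0\}$ by compact sets $Q_n\uparrow$. The $a_{Q_n}$ are continuous and increase to $a$. By (4.1), for each $\zeta$ some $n$ gives $a_{Q_n}(\zeta)>Nf^-(\zeta)$ (treat $f^-(\zeta)=0$ and $f^-(\zeta)>0$ separately). This is an open condition in $\zeta$ and it persists for larger $n$, so by compactness one $n$ works for all $\zeta$. Finally $f\not\equiv0$ because $a>0$, and multiplying $f$ by a positive constant multiplies both sides alike, so we may take $\max|f|=\frac14$.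

**Step 2 (kernel bounds).** This step bounds the weights below by exponentials. Let $d$ be the distance on $\mathbb R/2\ell\mathbb Z$. Since $e^z$ maps the strip to the right half-plane, the strip has Green function $\log|\coth\frac z2|$ with pole $0$, whose gradient has modulus $1/|\sinh z|$. Summing over translates gives $g$, so $|\nabla g|=\big|\sum_n\frac1{\sinh(z-2\ell n)}\big|$. Let $|x|\le\ell-1$. As $|\sinh z|^2=\sinh^2x+\sin^2y\le\cosh^2x$, the term $n=0$ has modulus at least $\frac1{\cosh x}\ge e^{-|x|}$. For the other terms use $|\sinh z|\ge\sinh|x|$ and $\frac1{\sinh t}\le2.01e^{-t}$ for $t\ge11$; all the relevant $t$ are at least $2\ell-|x|\ge\ell+1\ge11$. The nearest translate contributes at most $2.01e^{-(2\ell-|x|)}\le2.01e^{-2}e^{-|x|}$, because $2\ell-|x|\ge|x|+2$. The remaining ones are at distances $2\ell+|x|$, $4\ell-|x|\ge2\ell+|x|+2$, and so on, and contribute at most $2.01\cdot0.001\,e^{-|x|}$. The total is at most $0.3e^{-|x|}$. Hence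
$$|\nabla g|\ge\tfrac12e^{-|x|}\qquad(|x|\le\ell-1).\tag{4.2}$$
The strip Poisson kernel for the boundary point $\xi\pm\frac{i\pi}2$ is
$$\frac1{2\pi}\,\frac{\cos y}{\cosh(x-\xi)\mp\sin y}\ \ge\ \frac1{4\pi}\cos y\,e^{-|x-\xi|},$$
and at $0$ it equals $\frac1{2\pi\cosh\xi}$. A bounded harmonic function on $\mathcal A$ lifts to the strip, so the Poisson kernel of $\mathcal A$ is the periodization (this also shows the joint continuity used above). At $0$ the periodization is at most $\frac1\pi\sum_ne^{-|\xi-2\ell n|}\le\frac3\pi e^{-|\xi|}$ for $|\xi|\le\ell$: the terms $n=0$ and $n=\pm1$ with the sign of $\xi$ are at most $e^{-|\xi|}$ each, and the rest are tiny. Keeping at $x+iy$ only the nearest translate, for $\zeta=\xi\pm\frac{i\pi}2$ with $|\xi|\le\ell$,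
$$k_\zeta(x+iy)\ge\tfrac1{12}\cos y\;e^{|\xi|-d(x,\xi)} .\tag{4.3}$$

**Step 3 (to one variable).** This step replaces $v$ by a function of $x$. Let $V\in C^\infty(\mathbb R/2\ell\mathbb Z)$, put $f(x\pm\frac{i\pi}2)=\frac12(V-V'')(x)$, and let $v$ be its harmonic extension. Then $V_1(x)=\int_{-\pi/2}^{\pi/2}v\cos y\,dy$ satisfies, after two integrations by parts,
$$V_1''=-\int v_{yy}\cos y\,dy=V_1-v(x+\tfrac{i\pi}2)-v(x-\tfrac{i\pi}2)=V_1-2f .$$
$V$ satisfies the same equation, so $V_1-V$ is a periodic solution of $D''=D$, hence zero: $V_1=V$. Therefore $|V'(x)|\le\int|\partial_xv|\cos y\,dy$, and (4.2), (4.3) give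
$$a(\zeta)\ge\tfrac1{24}a_1^V(\xi),\qquad a_1^V(\xi):=\int_{|x|\le\ell-1}|V'(x)|\,e^{|\xi|-|x|-d(x,\xi)}\,dx .$$
Since $|\xi|=d(0,\xi)$, the weight is at most $1$, and its logarithm is $2$-Lipschitz in $\xi$. Further, $\operatorname{sech}''=\operatorname{sech}-2\operatorname{sech}^3$, so
$$v(0)=\frac1{2\pi}\int_{\mathbb R}(V-V'')\operatorname{sech}=\frac1\pi\int_{\mathbb R}V\operatorname{sech}^3=\frac1\pi\int_{\mathbb R/2\ell\mathbb Z}VS,\qquad S(x)=\sum_n\operatorname{sech}^3(x+2\ell n).$$
Put $c=\frac1{24N}$. It suffices to find $\ell$ and $V$ with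
$$V''-V\le c\,a_1^V,\qquad a_1^V>0,\qquad\int VS=0,\tag{4.4}$$
for then $v(0)=0$, $a>0$, and $f^-=\frac12(V''-V)^+\le\frac c2a_1^V\le12c\,a=\frac a{2N}$, which is (4.1).

**The first try, and why it cannot close up.** On the infinite strip the function $v=\sinh x\cos y$ vanishes on the boundary and at $0$, but it has a gradient: there is cost everywhere and no drop anywhere. Its $V$ is $\frac\pi2\sinh x$, for which $V''-V=0$. So one would take $V=\sinh x$ for $|x|\le\ell-1$ and close it up somehow on the remaining arc of length $2$. No way of closing satisfies (4.4). Indeed let $V$ satisfy (4.4) and let $\xi^*$ be a minimum point. $V$ is not identically $0$, and $\int VS=0$ with $S>0$, so $V(\xi^*)<0$; also $V''(\xi^*)\ge0$. Hence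
$$|\min V|\le c\,a_1^V(\xi^*).\tag{4.5}$$
But $V=\sinh x$ on $|x|\le\ell-1$ gives $|\min V|\ge\sinh(\ell-1)$, while $a_1^V\le\int_{|x|\le\ell-1}\cosh x\,dx=2\sinh(\ell-1)$. So (4.5) would require $c\ge\frac12$, and $c\le\frac1{24}$.

**The two rates.** Inequality (4.5) says what is needed: near the place where $V$ is lowest, the cost must be far larger than the depth. The circle offers two routes to its far side. A far point $\xi$ pays for the variation along both routes with comparable weights, because both have length about $\ell$. So let $V$ rise along one route at the full rate $e^{x}$, and let it sink along the other at the slightly slower rate $e^{\lambda|x|}$, $\lambda<1$. On the slow side $V''-V=(1-\lambda^2)|V|$. This is harmless if $1-\lambda^2=\frac c2$, because the variation of $V$ on the way is already $|V|$. At the far side the depth is about $e^{\lambda\ell}$, negligible against the cost of about $e^{\ell}$ contributed by the other route, and this pays for the turn. The ratio $\beta$ of the slopes at $0$ is left free,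 to arrange $\int VS=0$.

**Step 4 (the function $V_0$).** This step defines a piecewise smooth version of $V$. Let $\lambda=\sqrt{1-c/2}$ and let $s$ be defined by $\cosh s=1+4e^2/c$, so that $s>2$. Put $b=\ell+1-s<\ell-1$, and for $\beta\in[1,3]$
$$E_0=\beta\lambda^{-1}\sinh\lambda(\ell-1),\qquad E_1=\beta\cosh\lambda(\ell-1).$$
Then $E_0+E_1\le4e^{\lambda\ell}$. Since $\lambda<1$ and $s$ depends only on $c$, for $\ell$ large
$$(E_0+E_1)\cosh s\le\sinh b,\qquad b\ge1.\tag{4.6}$$
Identify $\mathbb R/2\ell\mathbb Z$ with $[-(\ell-1),\ell+1]$, endpoints glued, and set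
$$V_0(x)=\begin{cases}\beta\lambda^{-1}\sinh\lambda x,&-(\ell-1)\le x\le0,\\ \sinh x,&0\le x\le b,\\ q(\cosh\sigma-1)-E_0\cosh\sigma-E_1\sinh\sigma,\quad\sigma=\ell+1-x,&b\le x\le\ell+1,\end{cases}$$
$$q=\frac{\sinh b+E_0\cosh s+E_1\sinh s}{\cosh s-1}.$$

*Continuity.* At $0$ both values are $0$. At $b$ we have $\sigma=s$, and $q$ is chosen so that the third line gives $\sinh b$. At the glued point both values are $-E_0$.

*Derivatives.* At the glued point both one-sided derivatives equal $E_1$. At $0$ the derivative changes from $\beta$ to $1\le\beta$. At $b$ it changes from $\cosh b$ to $-(q\sinh s-E_0\sinh s-E_1\cosh s)\le(E_0+E_1)\cosh s\le\sinh b<\cosh b$, so it drops.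

Hence, as measures, $V_0''-V_0=h\,dx-(\text{nonnegative atoms at }0\text{ and }b)$. On $(-(\ell-1),0)$, where $V_0<0$, $h=(\lambda^2-1)V_0=\frac c2|V_0|$; on $(0,b)$, $h=0$; on $(b,\ell+1)$, $h=q$. By (4.6), $q\le\frac{2\sinh b}{\cosh s-1}=\frac c2e^{-2}\sinh b$.

**Step 5 ($h\le\frac c2a_1^{V_0}$).** This is the inequality in (4.4) with a factor $2$ to spare. Where $h=0$ there is nothing to prove.

- Let $\xi=-t$ with $0\le t\le\ell-1$. For $x\in[-t,0]$ the exponent is $t-|x|-(t-|x|)=0$, so $a_1^{V_0}(\xi)\ge\int_{-t}^0|V_0'|=|V_0(-t)|$.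
- Let $\xi\in[b,\ell]$. For $x\in[0,b]\subset[0,\ell-1]$ the exponent is $\xi-x-(\xi-x)=0$, so $a_1^{V_0}(\xi)\ge\int_0^b\cosh x\,dx=\sinh b$.
- Let $\xi=-t$ with $\ell-1\le t\le\ell$, that is, the arc $[\ell,\ell+1]$. For $x\in[0,b]$, going the other way round, $d(x,\xi)\le2\ell-t-x$. So the weight is at least $e^{t-x-(2\ell-t-x)}=e^{2t-2\ell}\ge e^{-2}$, and $a_1^{V_0}(\xi)\ge e^{-2}\sinh b$.

With the formulas for $h$ the claim follows in each case. Moreover, for all $\xi$, since $d(x,\xi)\le|\xi|+x$ for $x\ge0$,
$$a_1^{V_0}(\xi)\ge\int_0^1\cosh x\,e^{-2x}\,dx\ge0.4 .$$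

**Step 6 (normalization).** This step prepares $\int VS=0$. Let $J(\beta)=\int V_0S$. On $[-(\ell-1),b]$, $|V_0|\le4e^{|x|}$. On $[b,\ell+1]$, an arc of length $s$, $|V_0|\le q\cosh s+(E_0+E_1)\cosh s\le C_ce^\ell$, and every point of this arc has distance at least $b=\ell+1-s$ from $0$. Finally $S\le Ce^{-3|x|}$ for $|x|\le\ell$, because $|x+2\ell n|\ge|x|+2\ell(|n|-1)$ for $n\ne0$. So the arc $[b,\ell+1]$ contributes $O_c(e^{\ell-3\ell})$ to $J$, and by dominated convergence, as $\ell\to\infty$ and uniformly in $\beta\in[1,3]$,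
$$J(\beta)\to\int_0^\infty\big(\sinh x-\beta\lambda^{-1}\sinh\lambda x\big)\operatorname{sech}^3x\,dx .$$
At $\beta=1$ the limit is positive, since $\lambda^{-1}\sinh\lambda x<\sinh x$ for $x>0$. At $\beta=3$ use $\int_0^\infty\sinh x\operatorname{sech}^3x\,dx=\frac12$, $\lambda^{-1}\sinh\lambda x\ge x$ and $\operatorname{sech}x\ge e^{-x^2/2}\ge1-\frac{x^2}2$. The limit is at most
$$\tfrac12-3\int_0^1x\big(1-\tfrac{x^2}2\big)^3dx=\tfrac12-3\int_{1/2}^1u^3\,du=\tfrac12-\tfrac{45}{64}<0 .$$
Fix $\ell\ge10$ with (4.6) for all $\beta\in[1,3]$ and with $J(1)>0>J(3)$.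

**Step 7 (mollification).** This step makes $V$ smooth. Let $V=V_0*\varrho_\varepsilon$ with an even mollifier $\varrho_\varepsilon\ge0$ supported in $[-\varepsilon,\varepsilon]$. Since $V_0$ is affine in $\beta$, all limits as $\varepsilon\to0$ are uniform in $\beta\in[1,3]$. As $\int VS=\int V_0\,(S*\varrho_\varepsilon)\to J(\beta)$, for each small $\varepsilon$ some $\beta\in(1,3)$ gives $\int VS=0$; use this $\beta$. Let $\kappa_\varepsilon=\sup_\beta\|V'-V_0'\|_{L^1}\to0$. The weight is at most $1$, so $|a_1^V-a_1^{V_0}|\le\kappa_\varepsilon$. Its logarithm is $2$-Lipschitz in $\xi$, so $a_1^{V_0}*\varrho_\varepsilon\le e^{2\varepsilon}a_1^{V_0}$. Hence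
$$V''-V\le h*\varrho_\varepsilon\le\tfrac c2\,a_1^{V_0}*\varrho_\varepsilon\le\tfrac c2e^{2\varepsilon}a_1^{V_0}\le\tfrac c2e^{2\varepsilon}(a_1^V+\kappa_\varepsilon)\le c\,a_1^V$$
for $\varepsilon$ small, because $a_1^V\ge0.4-\kappa_\varepsilon$. This is (4.4), and Lemma 2 is proved. $\square$

Inequality (4.1) is the obstruction in quantitative form: for every $N$ there are a thin round annulus and a bounded harmonic $v$ with
$$\int|\nabla v|\,k_\zeta\,|\nabla g|\,dA\ge2N\big(v(w_0)-v(\zeta)\big)^+,\qquad\int|\nabla v|\,k_\zeta\,|\nabla g|\,dA>0\qquad\text{for all boundary points }\zeta .$$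

## 5. Two circles replaced by many small holes

To nest blocks, an exit has to be a place where another block fits. So $\partial K$ is replaced by many tiny sets, and one has to check that $g_K$, $v_K$, $k_K$ hardly change.

Fix $K,f$ as in Lemma 2, let $\gamma$ be the gap between the two discs, and let $L\ge8$. For even $m\ge4$ let $p_1,\dots,p_m\in\partial K$ be $m/2$ equally spaced points on each circle, and put
$$R=\frac1{4m},\qquad\rho=Re^{-L},\qquad\text{assuming }R\le\gamma/16 .$$
Neighbors on one circle are at distance $\frac14\sin\frac{2\pi}m\ge\frac1m$, and points on different circles at distance at least $\gamma\ge\frac4m$. So $|p_i-p_{i'}|\ge\frac1m=4R$ for $i\ne i'$. Each $z\in\partial K$ is within $\frac1m$ of some $p_i$, because half the arc spacing is $\frac\pi{4m}$.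

**Definition (admissible set).** $F=\bigcup_iF_i$ is admissible if $F_i\subset\overline{D(p_i,\rho)}$ is compact with connected complement and $\operatorname{cap}F_i\ge\rho/16$. Let $c_i=\{|z-p_i|=\rho e^{L/2}\}$ and $h_i(z)=P_z(\text{hit }c_i\text{ before }F)$.

Example: $F_i=\overline{D(p_i,\rho)}$, of capacity $\rho$. The annulus $\{\rho<|z-p_i|<R\}$ never meets $F$, and $c_i$ is its middle circle.

**Lemma 3.** There is $C=C(L)$ such that for admissible $F$, $0<r\le\frac1{16}$ and $z\in\partial K$: $P_z(\text{leave }D(z,r)\text{ before hitting }F)\le\frac C{mr}$. Consequently, for any $x$, $P_x(\text{leave }D(x,r)\text{ before }F)\le\frac{C\operatorname{dist}(x,\partial K)}r+\frac C{mr}$.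

**Step 1 (a fixed chance at scale $1/m$).** *For $z\in\partial K$, $P_z(\text{hit }F\text{ before leaving }D(z,\frac4m))\ge c_0$ with $c_0=c_0(L)\in(0,1)$.* Some $F_i\subset\overline{D(z,\frac2m)}$, and $m\operatorname{cap}F_i\ge\frac{m\rho}{16}=\frac{e^{-L}}{64}$. Rescale by $m$ and apply (3.5).

**Step 2 (returning to $\partial K$).** *For all $x$ and $0<s\le\frac14$, $P_x(\text{leave }D(x,s)\text{ before hitting }\partial K)\le8\operatorname{dist}(x,\partial K)/s$.* Let $d=\operatorname{dist}(x,\partial K)$. If $d=0$ or $d>s/2$ there is nothing to prove. Otherwise let $z\in\partial K$ be a nearest point, on the circle $\Gamma_0$ of radius $\frac18$, and put $r=s/2\le\frac18$, $r'=r/4$. Let $D'$ be the closed disc of radius $r'$ and center $q$ that is tangent to $\Gamma_0$ at $z$ and lies on the side of $\Gamma_0$ not containing $x$. A path from $x$ meets $\Gamma_0$ before $D'$. The function $u(y)=\log\frac{|y-q|}{r'}$ is $0$ on $\partial D'$ and at least $\log\frac{r-r'}{r'}=\log3$ on $|y-z|=r$. Also $u(x)=\log(1+\frac d{r'})\le\frac d{r'}$,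 since $x,z,q$ are collinear. As $D(z,r)\subset D(x,s)$, the probability in question is at most $\frac{u(x)}{\log3}\le\frac{4d}r=\frac{8d}s$.

**Step 3 (iteration).** This step turns the fixed chance into the bound $C/(mr)$. Let $\Pi(r)$ be the supremum over $z\in\partial K$ of the first probability in the lemma, and let $\theta=c_0/2$. Suppose $\theta r\ge\frac8m$. Run from $z$ until leaving $D(z,\frac4m)$; by Step 1 this happens without hitting $F$ with probability at most $1-c_0$. Then run until the next hit of $\partial K\cup F$. The exit point $x'$ has $\operatorname{dist}(x',\partial K)\le\frac4m$. By Step 2 with $s=\theta r-\frac4m\ge\frac{\theta r}2$, the probability of leaving $D(z,\theta r)$ before that time is at most $8\cdot\frac4m\cdot\frac2{\theta r}=\frac{64}{m\theta r}$. Otherwise either $F$ has been hit or we restart at a point $z'\in\partial K\cap D(z,\theta r)$, and $D(z',(1-\theta)r)\subset D(z,r)$. Hence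
$$\Pi(r)\le\frac{64}{m\theta r}+(1-c_0)\,\Pi((1-\theta)r).$$
If $\theta r<\frac8m$, then $\Pi(r)\le1\le\frac8{m\theta r}$. Put $C=\frac{128}{\theta c_0}$. If $\Pi((1-\theta)r)\le\frac C{m(1-\theta)r}$, then, since $\frac{1-c_0}{1-\theta}\le1-\frac{c_0}2$ (because $(1-\frac{c_0}2)^2\ge1-c_0$),
$$\Pi(r)\le\frac1{mr}\Big(\frac{64}\theta+C\big(1-\tfrac{c_0}2\big)\Big)=\frac C{mr}.$$
The radii $r,(1-\theta)r,\dots$ reach the second case after finitely many steps, and there the bound holds as $C\ge8/\theta$. So $\Pi(r)\le\frac C{mr}$.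

For general $x$, run first until leaving $D(x,\frac r2)$ or hitting $\partial K\cup F$. The first alternative has probability at most $16\operatorname{dist}(x,\partial K)/r$ by Step 2. After a hit of $\partial K$ use $\Pi(\frac r2)\le\frac{2C}{mr}$. Enlarge $C$. $\square$

**Lemma 4.** Given $K,f$ as in Lemma 2, $L\ge8$, a compact $Q'\subset\mathbb C\setminus K$ and $\epsilon>0$, there is $m^0$ such that for all even $m\ge m^0$ and all admissible $F$ (with $Q'\cap F=\emptyset$ and $Q'$ outside all $c_i$):

(i) $\operatorname{cap}F\ge\frac1{16}$ and $|g_F-g_K|\le\epsilon$ on $Q'$;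

(ii) $V_F(z):=\sum_if(p_i)\,\omega_z(F_i;\widehat{\mathbb C}\setminus F)$ satisfies $|V_F-v_K|\le\epsilon$ on $Q'\cup\{\infty\}$;

(iii) $\kappa_i:=h_i/h_i(\infty)$ satisfies $|\kappa_i-k_K(\cdot,p_i)|\le\epsilon$ on $Q'$ for every $i$.

For (i) and (ii) let $T$ be the hitting time of $K\cup F$ from $z\notin K\cup F$, and let $m\ge256$. If $X_T\in\partial K$, then by Lemma 3 with $r=m^{-1/2}\le\frac1{16}$, $F$ is hit before leaving $D(X_T,m^{-1/2})$ with probability at least $1-\eta_m$, $\eta_m=Cm^{-1/2}\to0$. If $X_T\notin\partial K$, then $X_T\in F$ and $\operatorname{dist}(X_T,\partial K)\le\rho$.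

**Step 1 (part (i)).** The function $g_F-g_K$ is bounded and harmonic on $\widehat{\mathbb C}\setminus(K\cup F)$, with value $\log\frac1{\operatorname{cap}F}-\log\frac1{\operatorname{cap}K}$ at $\infty$, and equals $E_z[(g_F-g_K)(X_T)]$, where $g_K=0$ on $K$. On $\partial K$, $g_K=0$ and, stopping when the disc of radius $m^{-1/2}$ is left, $0\le g_F\le\eta_m\sup_{|x|\le2}g_F\le\eta_m(\log3+\log\frac1{\operatorname{cap}F})$. On $F$, $g_F=0$ q.e. and $0\le g_K\le\sup_{\operatorname{dist}(x,K)\le\rho}g_K\to0$. At $z=\infty$, using $\operatorname{cap}K\ge\frac18$, this gives $(1-\eta_m)\log\frac1{\operatorname{cap}F}\le\log8+\eta_m\log3$. So $\operatorname{cap}F\ge\frac1{16}$ for large $m$, and then both bounds tend to $0$, so $|g_F-g_K|\to0$ uniformly.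

**Step 2 (part (ii)).** Put $v_K=f$ on $\partial K$; then $v_K$ is uniformly continuous on $\overline{\mathbb D}\setminus\operatorname{int}K$. Now $v_K(z)=E_z[v_K(X_T)]$, and $V_F(z)=E_z[v_K(p_{i(\tau_F)})]$, where $i(\tau_F)$ is the index of the piece of $F$ that is hit. Except on an event of probability at most $\eta_m$, $|p_{i(\tau_F)}-X_T|\le m^{-1/2}+\rho$. So $|V_F-v_K|\to0$ uniformly, also at $\infty$.

In the rest of the proof $C,c>0$ depend on $K,L$ (and on $r$ where indicated), not on $m,i,F$; $m$ is so large that $\operatorname{cap}F\ge\frac1{16}$; and $G=G_{\widehat{\mathbb C}\setminus F}$.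

**Step 3 ($h_i$ as a Green function).** This step makes symmetry available. Choose $y_i$ with $|y_i-p_i|=\rho e^{L/4}$; it lies inside $c_i$. For $X\in c_i$ we have $c\le G(X,y_i)\le C$. The lower bound comes from the Green function of the annulus $\{\rho<|z-p_i|<R\}\subset\widehat{\mathbb C}\setminus F$, which after scaling by $\rho^{-1}$ is $\{1<|w|<e^L\}$. The upper bound comes from $G\le G_{\widehat{\mathbb C}\setminus F_i}$ with (3.2) and (3.1) after scaling by $\rho^{-1}$ (the scaled points have moduli $e^{L/2}$ and $e^{L/4}$, at distance more than $1$). By the strong Markov property at $c_i$, for $x\notin F$ outside $c_i$,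
$$c\,h_i(x)\le G(x,y_i)\le C\,h_i(x),\qquad\text{in particular }g_F(y_i)\le C\,h_i(\infty).\tag{5.1}$$

**Step 4 ($h_i(\infty)\ge c/m$).** By (5.1) it suffices that $g_F(y_i)\ge c/m$. Let $n$ be the outer unit normal of $K$ at $p_i$ and $I=\{p_i+2Re^{i\varphi}n:|\varphi|\le\frac\pi3\}$. The disc of $K$ carrying $p_i$ lies in a half-plane from which $x\in I$ has distance $2R\cos\varphi\ge R$, and the other disc is at distance at least $\gamma-2R\ge14R$ from $x$. So $R\le\operatorname{dist}(x,K)\le2R$. Brownian motion from $y_i$ leaves $D(p_i,2R)$ through $I$ before hitting $\overline{D(p_i,\rho)}\supset F\cap D(p_i,2R)$ with probability at least $c$: after scaling by $\rho^{-1}$ this is the harmonic measure, in $\{1<|w|<2e^L\}$ at a point with $|w|=e^{L/4}$, of an arc of angle $\frac{2\pi}3$ of the outer circle, bounded below in terms of $L$ by rotation invariance and compactness.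

It remains to show $g_F\ge cR$ on $I$. Let $K_t=\{\operatorname{dist}(\cdot,K)\le t\}$. As $F\subset K_\rho$, $g_F\ge g_{K_\rho}$. Let $x\in I$ and $t'=\operatorname{dist}(x,K_\rho)\in[\frac R2,2R]$, let $\xi$ be the nearest point of $\partial K_\rho$, and let $D(q,\frac\gamma4)$ be the disc externally tangent at $\xi$ to the corresponding disc of $K_\rho$. Its points are within $\frac\gamma2$ of $\xi$, hence at distance at least $\frac\gamma2-\rho>\rho$ from the other disc of $K$; so it misses $K_\rho$. Points of $\overline{D(q,\frac\gamma8)}$ have distance at least $\frac\gamma8$ from $K$: from the nearer disc by tangency, from the other because $\gamma-\rho-\frac{3\gamma}8>\frac\gamma8$. There $g_{K_\rho}\ge g_{K_{\gamma/16}}\ge c$. Since $t'\le2R\le\frac\gamma8$, we have $|x-q|=\frac\gamma4-t'\in[\frac\gamma8,\frac\gamma4)$. The maximum principle in $D(q,\frac\gamma4)\setminus\overline{D(q,\frac\gamma8)}$ gives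
$$g_{K_\rho}(x)\ge\frac c{\log2}\log\frac{\gamma/4}{|x-q|}\ge c'\,t'\ge c''R .$$
Hence $g_F(y_i)\ge c\cdot c''R$, which is a constant times $\frac1m$.

**Step 5 ($h_i\le C_r/m$ away from $p_i$).** *For $0<r\le\frac1{16}$ and $m$ large depending on $r$, $h_i(x)\le C_r/m$ if $|x-p_i|\ge r$, $x\notin F$.* To reach $c_i$ one must cross $|x-p_i|=r$, so we may take $|x-p_i|=r$. For $m$ large $|x-y_i|\ge\frac34r$, and $\operatorname{dist}(y_i,\partial K)\le R$. By (5.1), symmetry of $G$, and Lemma 3 started at $y_i$ with radius $\frac r2$,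
$$c\,h_i(x)\le G(y_i,x)\le\frac C{mr}\sup_{|x'-y_i|=r/2}G(x',x)\le\frac{C_r}m,$$
by (3.2) and (3.1), since $|x-x'|\ge\frac r4$. With Step 4, $\kappa_i\le C_r$ on $\{|x-p_i|\ge r\}\setminus F$.

**Step 6 (part (iii) by compactness).** Suppose (iii) fails. Then there are $m_n\to\infty$, admissible $F^n$ and $i_n$ with $p_{i_n}\to\zeta\in\partial K$ and $\sup_{Q'}|\kappa_{i_n}-k_K(\cdot,p_{i_n})|>\epsilon$. On each compact subset of $\widehat{\mathbb C}\setminus K$ the $\kappa_{i_n}$ are eventually positive harmonic, with value $1$ at $\infty$. By Harnack a subsequence converges locally uniformly on $\widehat{\mathbb C}\setminus K$ to a positive harmonic $\kappa$ with $\kappa(\infty)=1$. Let $0<r\le\frac1{16}$, $x\notin K$, $|x-\zeta|\ge2r$. For $n$ large $D(x,\frac r2)$ stays at distance at least $\frac r2$ from $p_{i_n}$ and misses the disc bounded by $c_{i_n}$. So Lemma 3 with radius $\frac r2$ and Step 5 with $\frac r2$ give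
$$\kappa_{i_n}(x)\le C\Big(\frac{\operatorname{dist}(x,\partial K)}r+\frac1{m_nr}\Big)C_{r/2}.$$
Hence $\kappa(x)\le C_r'\operatorname{dist}(x,\partial K)$, and $\kappa$ vanishes continuously on $\partial K\setminus\{\zeta\}$. In the Poisson representation of the positive harmonic function $\kappa$ on $\widehat{\mathbb C}\setminus K$ the measure is therefore concentrated at $\zeta$, so $\kappa=k_K(\cdot,\zeta)$. But $k_K(\cdot,p_{i_n})\to k_K(\cdot,\zeta)$ uniformly on $Q'$, a contradiction. $\square$

## 6. A Cantor set of nested blocks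

**Step 1 (which blocks).** This step fixes the order of the blocks. Let $J_1=1$. For $s=1,2,\dots$ apply Lemma 2 with $N^{(s)}=s2^{J_s}$, let $\alpha^{(s)}$ be the corresponding $\min a_Q$, and put $J_{s+1}=J_s+\lceil1/\alpha^{(s)}\rceil$. For $J_s\le j<J_{s+1}$ let $(K_j,f_j,Q_j,N_j,\alpha_j)$ be the stage-$s$ data. Then $|f_j|\le\frac14$, $v_{K_j}(\infty)=0$, $a_{Q_j}>N_jf_j^-$, $a_{Q_j}\ge\alpha_j$. Each stage contributes at least $1$ to $\sum\alpha_j$, so
$$\sum_j\alpha_j=\infty,\qquad N_j\ge s2^{J_s}\ \text{ for all }j\ge J_s .\tag{6.1}$$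

**Step 2 (parameters).** The order of choice matters: tolerances first, then the $L_j$, then the $m_j$.

*First*, for every $j$ choose $d_j\in(0,1]$ such that the closed $d_j$-neighborhood $Q_j'$ of $Q_j$ is disjoint from $K_j$, and $\theta_j\in(0,\frac12)$ so small that for all $\zeta\in\partial K_j$
$$\int_{Q_j}(|\nabla v_{K_j}|-\theta_j)^+(|\nabla g_{K_j}|-\theta_j)^+(1-\theta_j)(k_{K_j}(\cdot,\zeta)-\theta_j)^+\,dA\ \ge\ \tfrac12a_{Q_j}(\zeta).\tag{6.2}$$
This is possible: all functions are bounded on $Q_j\times\partial K_j$, so the left side tends to $a_{Q_j}$ uniformly as $\theta_j\to0$, and $a_{Q_j}\ge\alpha_j>0$. Put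
$$\eta_j=\min\Big(\frac{\theta_j}8,\ \frac{\theta_jd_j}{16},\ \frac{\alpha_j}{8N_j},\ \frac1{16}\Big),$$
and choose $A_j\ge2$ with $Q_j'\subset D(0,A_j)$ and $\frac{A_j+1}{A_j-1}\le1+\eta_j$. Let $C_j\ge1$ be the constant, depending only on $j$ and $A_j$, that comes out of the proof of Proposition 5.

*Second*, choose $L_j$ ($j\ge1$) with
$$L_j\ge20,\qquad L_j\ge4\log(A_{j+1}+2),\qquad4^j\delta(L_j)\le\eta_j,\qquad L_j\ge C_{j+1}/\eta_{j+1}.\tag{6.3}$$

*Third*, choose even $m_j$ so large that Lemma 4 applies to $(K_j,f_j,L_j,Q_j')$ with $\epsilon=\eta_j$, and $\operatorname{dist}(Q_j',K_j)>2/m_j$. The second condition puts $Q_j'$ outside all discs $D(p_{j,i},R_j)$. Here $p_{j,i},R_j,\rho_j$ are as in Section 5.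

**Step 3 (the set $E$).** Let $\varphi_{j,i}(z)=p_{j,i}+\rho_jz$, and for a word $w=i_1\cdots i_n$ let $\varphi_w=\varphi_{1,i_1}\circ\cdots\circ\varphi_{n,i_n}$. Put
$$E^{(j)}=\bigcap_{n\ge j}\ \bigcup_{i_j,\dots,i_n}\varphi_{j,i_j}\circ\cdots\circ\varphi_{n,i_n}(\overline{\mathbb D}),\qquad E=E^{(1)},\qquad E_w=\varphi_w(E^{(|w|+1)}).$$
Since $\varphi_{j,i}(\overline{\mathbb D})=\overline{D(p_{j,i},\rho_j)}\subset\mathbb D$, the unions decrease, and $E^{(j)}=\bigcup_i\varphi_{j,i}(E^{(j+1)})\subset\{|z|<\frac34\}$. At each level the discs are disjoint, and their radii tend to $0$, so $E$ is a Cantor set whose points correspond to infinite words. If $|w|=j-1\ge1$, the disc $\varphi_w(\{|z|<e^{L_{j-1}}\})$ is the image of a disc $D(p,R_{j-1})\subset\mathbb D$ of the parent block. So it meets no level-$(j-1)$ disc other than $\varphi_w(\overline{\mathbb D})$: the siblings are at distance at least $3R_{j-1}$ from $p$ in the parent's coordinate, and discs with another parent lie outside the image of $\mathbb D$.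

**Step 4 (capacity).** *$\operatorname{cap}E^{(j)}\ge\frac1{16}$ for all $j$.* For the truncated sets (finite $n$) start from $\operatorname{cap}\overline{\mathbb D}=1$ and go downwards in $j$. If the truncated level-$(j+1)$ set has capacity at least $\frac1{16}$, its images under the $\varphi_{j,i}$ have capacity at least $\rho_j/16$ and form an admissible set, so by Lemma 4(i) the truncated level-$j$ set has capacity at least $\frac1{16}$. Let $n\to\infty$. Hence $F=E^{(j)}$ with $F_i=\varphi_{j,i}(E^{(j+1)})$ is admissible for block $j$. The set $\Omega=\widehat{\mathbb C}\setminus E$ is connected and has a Green function. Let $\omega_z$ be its harmonic measure, and $\lambda_w=\omega_\infty(E_w)$, which is positive as $E_w$ is not polar.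

**Step 5 (the function $v$).** Put $M_\emptyset=1$ and, for $|w|=j-1$,
$$M_{wi}=M_w\big(1+f_j(p_{j,i})-\bar f_w\big),\qquad\bar f_w=\sum_i\frac{\lambda_{wi}}{\lambda_w}f_j(p_{j,i}).$$
So $v$ is meant to look in the block of $w$ like $M_w(1+v_{K_j})$, and $\bar f_w$ is a small correction that keeps the mean right. Since $|f_j|,|\bar f_w|\le\frac14$, $\frac12M_w\le M_{wi}\le\frac32M_w$, so $2^{-|u|}\le M_u\le2^{|u|}$. Also $\sum_i\lambda_{wi}M_{wi}=\lambda_wM_w$. Therefore $v_n(z)=\sum_{|u|=n}M_u\,\omega_z(E_u)$ is positive harmonic with $v_n(\infty)=1$. By Harnack a subsequence converges locally uniformly to a harmonic $v>0$ on $\Omega$ with $v(\infty)=1$.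

## 7. The cost inside one block

**Proposition 5.** Let $|w|=j-1$, let $i\le m_j$, and let $k=\lim G_\Omega(\cdot,y_n)/G_\Omega(\infty,y_n)$ with $y_n\to e\in E_{wi}$. Then, with $g=G_\Omega(\cdot,\infty)$,
$$\int_{\varphi_w(Q_j)}|\nabla v||\nabla g|\,k\,dA\ \ge\ \tfrac12M_w\,a_{Q_j}(p_{j,i}),\tag{7.1}$$
and $|\bar f_w|\le\frac{\alpha_j}{2N_j}$.

The plan: on $\varphi_w(Q_j)$ show $\nabla g\approx\lambda_w\nabla g_{K_j}$, $k\gtrsim\lambda_w^{-1}k_{K_j}$, $\nabla v\approx M_w\nabla v_{K_j}$. The factors $\lambda_w^{\pm1}$ cancel.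

*Conventions.* Work in the coordinate $z$, with $\varphi_w(z)$ the original point; $\varphi_w$ is affine, so $\infty$ is fixed. Functions keep their names. Write $\Lambda=L_{j-1}$, $F=E^{(j)}$, $A=A_j$, $\eta=\eta_j$, $\theta=\theta_j$, $\Gamma=\{|z|=A\}$, $\lambda=\lambda_w$, $p_i=p_{j,i}$, $\delta_j=\delta(L_j)$. The set $E'=\varphi_w^{-1}(E)$ satisfies $E'\cap\{|z|<e^\Lambda\}=F$, by Step 3 of Section 6; put $\tau=\tau_{E'}$. $C$ denotes constants depending only on $j$ and $A_j$. There are finitely many, and $C_j$ is chosen so that every error term $C/\Lambda$ below is at most $C_j/\Lambda\le\eta$ by (6.3). For $j=1$ we have $E'=F$, $\lambda=1$, $g=g_F$, and all terms with $1/\Lambda$ are absent; so let $j\ge2$. By (6.3), $A+2\le e^{\Lambda/4}$.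

**Step 1 (escapes are rare).** Let $T_\Lambda$ be the hitting time of $\{|z|=e^\Lambda\}$. Since $g_F(z)\ge P_z(T_\Lambda<\tau_F)\min_{|x|=e^\Lambda}g_F(x)$, (3.1) gives
$$P_z(T_\Lambda<\tau_F)\le\frac{\log(A+1)+\log16}{\log(e^\Lambda-1)}\le\frac C\Lambda\qquad(|z|\le A).\tag{7.2}$$
A path that reaches $\Gamma$ before $\tau$ therefore ends in $F$ with conditional probability at least $1-\frac C\Lambda$, so
$$\lambda\ge P_\infty(\text{hit }\Gamma\text{ before }\tau)\,\big(1-\tfrac C\Lambda\big).\tag{7.3}$$

**Step 2 (the factor $\nabla g$).** On $|z|=e^{\Lambda/2}$, $g$ is constant up to a factor $1+\frac C\Lambda$ by (3.3), since $E'$ misses $\{1<|z|<e^\Lambda\}$; so is $g_F$ by (3.1). With $\lambda'$ the minimum of $g/g_F$ on this circle, $\lambda'g_F\le g\le\lambda'(1+\frac C\Lambda)g_F$ there, hence in $|z|<e^{\Lambda/2}$, as both functions are bounded there and vanish q.e. on $F$. So $\Delta=g-\lambda'g_F$ satisfies $0\le\Delta\le\frac{C\lambda'}\Lambda$ on $\{|z|\le A+2\}$, where $g_F\le\log(A+3)+\log16$. By (3.6), in discs of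 radius $1$ about points of $|z|=2$, $|\nabla\Delta|\le\frac{C\lambda'}\Lambda$ on $|z|=2$. Since $g$ is, up to a constant, the logarithmic potential $\int\log|z-t|\,d\omega_\infty(t)$, its flux through $|z|=2$ is $2\pi\omega_\infty(F)=2\pi\lambda$. The flux of $g_F$ is $2\pi$. So $|\lambda-\lambda'|\le\frac{C\lambda'}\Lambda$, and $\lambda'\le2\lambda$. With Lemma 4(i), on $Q_j'$,
$$|g-\lambda g_{K_j}|\le\Delta+|\lambda'-\lambda|g_F+\lambda|g_F-g_{K_j}|\le\lambda\big(\tfrac C\Lambda+\eta\big)\le2\eta\lambda .$$
By (3.6) in discs of radius $d_j$, $|\nabla g-\lambda\nabla g_{K_j}|\le\frac{4\eta}{d_j}\lambda\le\lambda\theta$ on $Q_j$.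

**Step 3 (the factor $k$).** Since $E^{(j+1)}\subset\{|z|<\frac34\}$, eventually $|y_n-p_i|<\rho_j$. For $z$ outside $c_i$, $G(z,y_n)=E_z[G(X_{c_i},y_n);\,c_i\text{ hit before }\tau]$, where $X_{c_i}$ is the point at which $c_i$ is first hit. By (3.3), applied in $\{\rho_j<|z-p_i|<R_j\}$, $G(\cdot,y_n)$ is constant on $c_i$ up to the factor $1+\delta_j$. So
$$k(z)\ge(1+\delta_j)^{-1}\frac{H(z)}{H(\infty)},\qquad H(z)=P_z(\text{hit }c_i\text{ before }\tau).$$
With $h_i$ as in Section 5, $H\le h_i$ because $F\subset E'$. If $c_i$ is hit before $F$ but not before $E'$, then $T_\Lambda$ precedes the hitting of $c_i$ and of $F$. So on $Q_j$, by (7.2) and (3.4) at radius at least $2$,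
$$H\ge h_i-\frac C\Lambda\sup_{|x|=e^\Lambda}h_i\ge h_i-\frac{3C}\Lambda h_i(\infty).$$
A path from $\infty$ to $c_i$ must hit $\Gamma$, so by (7.3) and (3.4)
$$H(\infty)\le P_\infty(\text{hit }\Gamma\text{ before }\tau)\sup_\Gamma h_i\le\lambda\,\big(1-\tfrac C\Lambda\big)^{-1}\,\tfrac{A+1}{A-1}\,h_i(\infty).$$
Hence on $Q_j$, with Lemma 4(iii), $\delta_j\le\eta$, $\frac{1-\eta}{(1+\eta)^2}\ge1-3\eta$ and $k\ge0$,
$$k\ge\lambda^{-1}\frac{1-\eta}{(1+\eta)^2}\big(\kappa_i-\tfrac{3C}\Lambda\big)^+\ge\lambda^{-1}(1-3\eta)\big(k_{K_j}(\cdot,p_i)-2\eta\big)^+\ge\lambda^{-1}(1-\theta)\big(k_{K_j}(\cdot,p_i)-\theta\big)^+ .$$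

**Step 4 (the correction $\bar f_w$).** This step shows that the correction is negligible. Put $q_i=\omega_\infty(F_i;\widehat{\mathbb C}\setminus F)$. As in Step 3, a path from $\infty$ that ends in $F_i$ must hit $\Gamma$ before $\tau$, so
$$\lambda_{wi}\le P_\infty(\text{hit }\Gamma\text{ before }\tau)\sup_{z\in\Gamma}\omega_z(F_i;\widehat{\mathbb C}\setminus F)\le\lambda(1+\vartheta)q_i,\qquad1+\vartheta=\frac{1+\eta}{1-\eta},\quad\vartheta\le3\eta .$$
As $\sum_i\lambda_{wi}/\lambda=\sum_iq_i=1$, the positive parts of $\lambda_{wi}/\lambda-q_i$ sum to at most $\vartheta$, hence $\sum_i|\lambda_{wi}/\lambda-q_i|\le2\vartheta$. So, using Lemma 4(ii) and $v_{K_j}(\infty)=0$,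
$$|\bar f_w|\le|V_F(\infty)|+\tfrac14\cdot2\vartheta\le\eta+\tfrac32\eta\le\frac{\alpha_j}{2N_j}.$$
For $j=1$, $\bar f_\emptyset=V_F(\infty)$ directly.

**Step 5 (later levels barely change $v$ outside small circles).** Let $\mathcal C_u$, $|u|=j$, be the middle circle of the annulus of logarithmic width $L_j$ around $E_u$ (for $u=wi$ it is $c_i$). For Borel $B\subset E_u$ and $z$ outside $\mathcal C_u$, the strong Markov property at $\mathcal C_u$ together with (3.3), applied to $\omega_\cdot(B)$ and to $\omega_\cdot(E_u)$, gives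
$$(1+\delta_j)^{-2}\,\frac{\omega_\infty(B)}{\omega_\infty(E_u)}\le\frac{\omega_z(B)}{\omega_z(E_u)}\le(1+\delta_j)^2\,\frac{\omega_\infty(B)}{\omega_\infty(E_u)} .$$
Indeed both quotients lie between the quotient of the minimum of $\omega_\cdot(B)$ by the maximum of $\omega_\cdot(E_u)$ on $\mathcal C_u$ and that of the maximum by the minimum. Take $B=E_{u'}$ with $u'\supset u$ (that is, $u'$ extends $u$), $|u'|=n\ge j$, multiply by $M_{u'}$ and sum, using $\sum_{u'\supset u,|u'|=n}M_{u'}\lambda_{u'}=M_u\lambda_u$. As $(1+\delta_j)^2-1\le3\delta_j$,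
$$|v_n-v_j|\le3\delta_jv_j\le3\delta_j2^j\quad\text{outside all }\mathcal C_u,\ |u|=j,$$
and the same holds for $|v-v_j|$. The set $Q_j'$ is outside all these circles: it avoids the discs $D(p_i,R_j)$, and the circles $\mathcal C_u$ with $u$ not below $w$ (not an extension of $w$) lie in other level-$(j-1)$ discs, which are disjoint from $\varphi_w(\{|z|<e^\Lambda\})$.

**Step 6 (the factor $\nabla v$).** Since $\omega_z$ has total mass $1$, on $Q_j'$
$$v_j=M_w+M_w\sum_i\big(f_j(p_i)-\bar f_w\big)\,\omega_z(E_{wi})+\sum_{|u|=j,\ u\text{ not below }w}(M_u-M_w)\,\omega_z(E_u).$$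
Ending in $E'\setminus F$ requires $T_\Lambda<\tau_F$. So by (7.2) the last sum is at most $2^jC/\Lambda$ in modulus, $\big|\sum_if_j(p_i)\omega_z(E_{wi})-V_F\big|\le\frac C\Lambda$ (the two sides differ only on paths with $T_\Lambda<\tau_F$), and $\big|\sum_i\bar f_w\,\omega_z(E_{wi})-\bar f_w\big|\le\frac C\Lambda$. Since $M_w\ge2^{-j}$, dividing by $M_w$ costs at most a factor $2^j$, and factors $4^j$ in front of $\frac1\Lambda$ are absorbed into $C$. With Step 5, Lemma 4(ii) and (6.3), on $Q_j'$
$$\big|v-M_w(1-\bar f_w)-M_wv_{K_j}\big|\le M_w\big(\tfrac C\Lambda+3\cdot4^j\delta_j+\eta\big)\le5\eta M_w .$$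
By (3.6), $|\nabla v-M_w\nabla v_{K_j}|\le\frac{10\eta}{d_j}M_w\le M_w\theta$ on $Q_j$.

**Step 7 (product).** By Steps 2, 3 and 6, on $Q_j$,
$$|\nabla v||\nabla g|\,k\ge M_w\,(|\nabla v_{K_j}|-\theta)^+(|\nabla g_{K_j}|-\theta)^+(1-\theta)(k_{K_j}(\cdot,p_i)-\theta)^+ .$$
Integrate, use (6.2) at $\zeta=p_i$ and conformal invariance: this is (7.1). No constant $C$ depended on $L_{j-1}$, $L_j$ or $m_j$, so the choice of parameters in Section 6 was consistent. $\square$

## 8. Summation along a word

This section proves Theorem 1. Let $k$ be the kernel of a Martin boundary point: $k=\lim G_\Omega(\cdot,y_n)/G_\Omega(\infty,y_n)$ with $y_n$ leaving every compact subset of $\Omega=\widehat{\mathbb C}\setminus E$. Passing to a subsequence, $y_n\to e\in E$. Let $i_1i_2\cdots$ be the word of $e$, $w_j=i_1\cdots i_j$, $M_j=M_{w_j}$.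

**Step 1 (the blocks on the way are disjoint).** This step allows us to add costs. *The sets $\varphi_{w_{j-1}}(Q_j)$, $j\ge1$, are pairwise disjoint.* $Q_j$ avoids all $D(p_{j,i},R_j)$. I claim that all later sets lie in $\varphi_{w_{j-1}}(D(p_{j,i_j},R_j))$. For the next one: $Q_{j+1}\subset D(0,A_{j+1})$, and $\rho_jA_{j+1}\le\rho_je^{L_j}=R_j$. Applying this at level $l-1$, for $l\ge j+2$, the set $\varphi_{w_{l-1}}(Q_l)$ lies in $\varphi_{w_{l-2}}(D(p_{l-1,i_{l-1}},R_{l-1}))\subset\varphi_{w_{l-2}}(\mathbb D)\subset\varphi_{w_j}(\mathbb D)\subset\varphi_{w_{j-1}}(D(p_{j,i_j},R_j))$. Hence, with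
$$\mathrm{cost}_j:=\int_{\varphi_{w_{j-1}}(Q_j)}|\nabla v||\nabla g|\,k\,dA,$$
the full integral is at least $\sum_j\mathrm{cost}_j$.

**Step 2 (cost against loss).** Let $f=f_j(p_{j,i_j})$ and $a=a_{Q_j}(p_{j,i_j})$. By Proposition 5, $\mathrm{cost}_j\ge\frac12M_{j-1}a\ge\frac12M_{j-1}\alpha_j$. Since $M_j=M_{j-1}(1+f-\bar f_{w_{j-1}})$, $f^-\le a/N_j$ and $|\bar f_{w_{j-1}}|\le\frac{\alpha_j}{2N_j}\le\frac a{2N_j}$,
$$(M_{j-1}-M_j)^+\le M_{j-1}\big(f^-+|\bar f_{w_{j-1}}|\big)\le\frac{2aM_{j-1}}{N_j}\le\frac4{N_j}\,\mathrm{cost}_j .\tag{8.1}$$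

**Step 3 (both alternatives diverge).** If $\inf_jM_j=\mu>0$, then $\sum_j\mathrm{cost}_j\ge\frac\mu2\sum_j\alpha_j=\infty$ by (6.1).

Otherwise $\liminf_jM_j=0$, as all $M_j>0$. Then for every $s$ the decreases of $M$ from index $J_s-1$ on add up to at least $M_{J_s-1}\ge2^{-(J_s-1)}$. By (8.1) and (6.1),
$$\sum_{j\ge J_s}\mathrm{cost}_j\ge\frac{s2^{J_s}}4\sum_{j\ge J_s}(M_{j-1}-M_j)^+\ge\frac{s2^{J_s}}4\,M_{J_s-1}\ge\frac s2 .$$
Letting $s\to\infty$, the sum is infinite.

**Step 4 (back to the plane).** The integral is $+\infty$ for every Martin boundary point. Apply $z\mapsto1/(z-e_0)$ with $e_0\in E$. The image of $\Omega$ is a domain in $\mathbb C$, the complement of a totally disconnected closed set, with base point $w_0=0$. Costs are conformally invariant, and $v(w_0)=1$ is kept. The statement about all positive harmonic $h$ was deduced in Section 1. This proves Theorem 1. $\blacksquare$
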